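# Torsion in open intervals of subgroup lattices

## Are intervals of subgroups always wedges of spheres?

Let $G$ be a finite group and $L(G)$ the set of its subgroups, ordered by inclusion. For $H<K\le G$ the open interval is
$$(H,K)=\{L\in L(G): H<L<K\}.$$
A finite poset has a topology: its order complex $|P|$ is the simplicial complex whose simplices are the finite nonempty chains of $P$. The homotopy type of $P$ means that of $|P|$, and we often write $P$ for $|P|$. A wedge of spheres is a one-point union of finitely many spheres, possibly of different dimensions. By convention the empty wedge is a point, and the empty poset is the sphere $S^{-1}$. So what homotopy types do the intervals $(H,K)$ have?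

The answer that one would first guess is: wedges of spheres, always. This is a conjecture of Shareshian, which we take from Tianyue Liu and R. Keith Dennis, "MaxDim of some simple groups", arXiv:1712.04553 (2017): *any open interval of a subgroup lattice of some finite group has the same homotopy type as a wedge of spheres.* Since the interval $(H,K)$ is the same in $L(K)$ as in $L(G)$, we may always take the top to be the whole group.

To test the guess we need one fact about posets.

**(C)** If $f,g:P\to Q$ are poset maps with $f(x)\le g(x)$ for all $x$, then $f$ and $g$ are homotopic.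

In particular a poset with a greatest or a least element is contractible. Also, if there are a poset map $g:P\to P$ and a point $x_0\in P$ with $x\le g(x)\ge x_0$ for all $x$, then $P$ is contractible. Now the tests.

- In a cyclic group of order $p^n$ the interval from $1$ to the top is a chain with $n-1$ elements: $S^{-1}$ if $n=1$, contractible if $n\ge2$.
- In $C_p\times C_p$ it consists of $p+1$ incomparable points, so it is $\bigvee^pS^0$.
- For a cyclic group of order $p_1\cdots p_k$ with distinct primes, $L(G)$ is the lattice of subsets of a $k$-set. Its proper part is the barycentric subdivision of the boundary of a $(k-1)$-simplex, so it is $S^{k-2}$.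
- Let $G$ be a $p$-group with Frattini subgroup $\Phi\ne1$, for example dihedral of order $8$. If $L<G$ then $L\Phi<G$, since $\Phi$ consists of non-generators. So $L\le L\Phi\ge\Phi$ shows that $(1,G)$ is contractible.
- In $S_3$ we get four incomparable points, $\bigvee^3S^0$. In $A_4$ the Klein group lies above three subgroups of order $2$, which gives a contractible piece, and four subgroups of order $3$ are isolated points. So there are five contractible components, and $(1,A_4)\simeq\bigvee^4S^0$.

All these groups are solvable, and for solvable groups the guess is right.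

## Solvable groups and the homotopy complementation formula

**Theorem 1.** If $K$ is solvable and $H<K$, then $(H,K)$ is homotopy equivalent to a wedge of spheres.

Throughout, $\Sigma$ is the unreduced suspension, with $\Sigma\emptyset=S^0$, and $*$ is the join, with $X*\emptyset=X$. We use the Björner–Walker homotopy complementation formula (*European J. Combin.* 4 (1983)). Let $x$ be an element of the proper part of a finite bounded lattice. A complement of $x$ is an element $y$ with $x\vee y=\hat1$ and $x\wedge y=\hat0$. If the complements of $x$ form an antichain, then the proper part is homotopy equivalent to $\bigvee_y\Sigma\big((\hat0,y)*(y,\hat1)\big)$, taken over the complements $y$ of $x$ (a point if there are none). For example, in $L(C_p\times C_p)$ take for $x$ a subgroup of order $p$. Its complements are the $p$ other ones, each contributes $\Sigma(\emptyset*\emptyset)=S^0$, and we recover $\bigvee^pS^0$.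

*Proof of Theorem 1.* We use induction on $|K|$. Let $N$ be a minimal normal subgroup of $K$; it is abelian. If $N\le H$, then $(H,K)\cong(H/N,K/N)$ and induction applies. So let $N\not\le H$.

**Step 1: subgroups that supplement $N$.** This step shows that if $L\le K$, $LN=K$ and $N\not\le L$, then $L\cap N=1$ and $L$ is maximal in $K$. The group $L\cap N$ is normalized by $L$, because $N$ is normal, and by $N$, because $N$ is abelian. So it is normal in $LN=K$. It is properly contained in $N$, so by minimality $L\cap N=1$ and $|L|=|K:N|$. If $L\le L'<K$, then $L'N=K$, and $N\not\le L'$, since otherwise $L'=L'N=K$. So the same conclusion holds for $L'$, and $|L'|=|K:N|=|L|$, that is, $L'=L$.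

**Step 2: the complements of $HN$.** This step feeds the formula. If $HN=K$, then $H$ is maximal by Step 1, and $(H,K)=\emptyset=S^{-1}$. Otherwise $H<HN<K$. Let $L$ be a complement of $HN$ in the lattice $[H,K]$. Then $K=\langle L,HN\rangle=LN$ and $L\cap HN=H$. We have $N\not\le L$, since otherwise $L=LN=K$ and $L\cap HN=HN\ne H$. By Step 1, $L$ is maximal of order $|K:N|$. So the complements all have the same order and form an antichain, and $(L,K)=\emptyset$. Also $L\ne H$, since $HN\ne K$. The formula gives $(H,K)\simeq\bigvee_L\Sigma(H,L)$.

**Step 3: induction.** Each $(H,L)$ is a wedge of spheres by induction. The suspension of a wedge of spheres is a wedge of spheres (with $\Sigma S^{-1}=S^0$, and a point going to a contractible space), and so is a wedge of such spaces. $\blacksquare$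

The argument uses commutativity of $N$ at exactly one point: $L\cap N$ is normalized by $N$. With a nonabelian $N$ this breaks down. For $K=N=A_5$ every $L$ satisfies $LN=K$ and $L\cap N=L$, so Step 1 says nothing true; moreover $HN=K$ for every $H$, so there is no element $HN$ of the interval to take complements of.

So we should look at groups with a large nonabelian normal subgroup, and there the guess fails.

**Theorem 2.** There are finite groups $H<G$ such that $\tilde H_{377}((H,G);\mathbb Z)$ has a direct summand $\mathbb Z/2$. So $(H,G)$ is not homotopy equivalent to a wedge of spheres, and the conjecture is false.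

**Theorem 3.** For every nonempty finite simplicial complex $\Delta$ there are finite groups $H<G$, an $m\ge2$ and a finite CW complex $W$ with $(H,G)\simeq\Sigma^m\Delta\vee W$. The composition factors of $G$ can be taken in $\{C_5,SL_2(32)\}$. In particular every finitely generated abelian group is a direct summand of some homology group of some such interval.

The second sentence of Theorem 2 follows from the first, because the reduced homology of a wedge of spheres (a point and $S^{-1}$ included) is free abelian.

## Tools from topology and from the theory of $SL_2(q)$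

Besides (C) we use the following.

**(Q)** Quillen's fiber lemma (*Adv. Math.* 28 (1978), Prop. 1.6): a poset map $F:X\to Q$ for which every $F^{-1}(Q_{\le q})$ is contractible is a homotopy equivalence.

**(U)** Let a complex be the union of subcomplexes $U,V$. If $U\cap V\hookrightarrow U$ is a homotopy equivalence, then so is $V\hookrightarrow U\cup V$: indeed $U$ deformation retracts onto $U\cap V$, and we extend by the identity on $V$. If $U$ and $V$ are contractible, then $U\cup V\simeq\Sigma(U\cap V)$. A contractible subcomplex may be collapsed to a point without changing the homotopy type.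

**(J)** For posets $P,Q$ let $P\oplus Q$ be the ordinal sum, with all elements of $P$ below all those of $Q$. Its chains are the unions of a chain of $P$ and a chain of $Q$, so $|P\oplus Q|=|P|*|Q|$. For nonempty complexes $X*X'\simeq\Sigma(X\wedge X')$. Smash product distributes over wedges, and suspension does so up to homotopy. So for a nonempty finite complex $X$
$$\Big(\bigvee^kS^1\Big)*X\simeq\bigvee^k\Sigma^2X .$$

**(D)** Dickson's list of the subgroups of $PSL_2(q)$ (Huppert, *Endliche Gruppen I*, II.8.27). We use it only for $q=32$. It shows that every proper subgroup of $SL_2(32)$ is solvable: $A_5$ is excluded because $5$ does not divide the group order, and the only proper subfield group is $SL_2(2)\cong S_3$.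

From now on
$$T=SL_2(32),\qquad |T|=32\cdot1023=2^5\cdot3\cdot11\cdot31 .$$
Since every element of $F=\mathbb F_{32}$ is a square and $\lambda^2=1$ forces $\lambda=1$, we have $SL_2(32)=PSL_2(32)=PGL_2(32)$. It is a simple group. Let $\beta\in\mathrm{Aut}(T)$ be the Frobenius $x\mapsto x^2$ on matrix entries, of order $5$, and $A=\langle\beta\rangle$. Then $\mathrm{Aut}(T)=T\rtimes A$. As $5\nmid|T|$, every $5$-subgroup of $\mathrm{Aut}(T)$ has order at most $5$. This is the property that made us choose $T$.

## Invariant subgroups of a power of a simple group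

**Step 1: from intervals to invariant subgroups.** Let $G=N\rtimes H$. This step shows that $L\mapsto L\cap N$ is an isomorphism from $(H,G)$ to the poset $\mathcal X$ of $H$-invariant subgroups $1<M<N$, with inverse $M\mapsto MH$. If $H\le L\le G$, then $L\cap N$ is $H$-invariant, and $L=(L\cap N)H$ by Dedekind's law. Conversely, if $M\le N$ is $H$-invariant, then $MH$ is a subgroup and $MH\cap N=M(H\cap N)=M$. Both maps preserve inclusions, and $L=H$, $L=G$ correspond to $M=1$, $M=N$.

**Step 2: the groups $N$.** We let $H$ permute the factors of a power of a simple group, and we allow a twist. For this step and for Lemma 4, $T$ may be any finite nonabelian simple group, $H$ any finite group, $Z_0\le Z(H)$ (possibly $Z_0=1$) and $\varphi_0:Z_0\to\mathrm{Aut}(T)$ a homomorphism. Put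
$$N=\{f:H\to T:\ f(xc)=\varphi_0(c)^{-1}(f(x))\ \text{ for all }x\in H,\ c\in Z_0\},\qquad (hf)(x)=f(h^{-1}x). \tag{1}$$
This is a group under pointwise multiplication. The values on a transversal of $H/Z_0$ are arbitrary and determine $f$, so $N\cong T^{|H:Z_0|}$. If $f\in N$, then $(hf)(xc)=f(h^{-1}xc)=\varphi_0(c)^{-1}((hf)(x))$, so $H$ acts on $N$ by automorphisms.

For an $H$-invariant $M\le N$ put $\pi(M)=\{f(1):f\in M\}\le T$. Since $f(x)=(x^{-1}f)(1)$, we have
$$\{f(x):f\in M\}=\pi(M)\quad\text{for every }x\in H. \tag{2}$$
For $c\in Z_0$ we have $f(c)=\varphi_0(c)^{-1}(f(1))$, and $f(c)\in\pi(M)$ by (2); so $\pi(M)$ is $\varphi_0(Z_0)$-invariant. By (2) also $\pi(M)=1$ if and only if $M=1$.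

**Step 3: the invariant subgroups that project onto $T$.** For $Z_0\le K\le H$ and a homomorphism $\psi:K\to\mathrm{Aut}(T)$ with $\psi|_{Z_0}=\varphi_0$ put
$$M_{K,\psi}=\{f:H\to T:\ f(xk)=\psi(k)^{-1}(f(x))\ \text{ for all }x\in H,\ k\in K\}.$$
For example $M_{Z_0,\varphi_0}=N$. If $Z_0=1$, $K=H$ and $\psi$ is trivial, we get the constant functions, that is, the diagonal of $T^{|H|}$.

**Lemma 4.** (a) The $H$-invariant subgroups $M\le N$ with $\pi(M)=T$ are exactly the $M_{K,\psi}$, and $|M_{K,\psi}|=|T|^{|H:K|}$. (b) $M_{K,\psi}\le M_{K',\psi'}$ if and only if $K'\le K$ and $\psi'=\psi|_{K'}$.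

*Proof.* We begin with the easy half of (a). Each $M_{K,\psi}$ is an $H$-invariant subgroup of $N$, since $\psi|_{Z_0}=\varphi_0$. The values of $f\in M_{K,\psi}$ on a transversal of $H/K$ are arbitrary and determine $f$, which gives the order. In particular, for each $t\in T$ there is an $f\in M_{K,\psi}$ supported on $K$ with $f(k)=\psi(k)^{-1}(t)$ for $k\in K$; so $\pi(M_{K,\psi})=T$.

Now let $M\le N$ be $H$-invariant with $\pi(M)=T$. We find $K$ by looking at kernels of evaluations. Let $k_x=\ker(f\mapsto f(x))\trianglelefteq M$. By (2), $M/k_x\cong T$. Since $(xf)(x)=f(1)$, we have $k_x=x\cdot k_1$. Let $K$ be the stabilizer of $k_1$ in $H$. For $c\in Z_0$, $f(c)=\varphi_0(c)^{-1}(f(1))$ gives $k_c=k_1$, so $Z_0\le K$. Moreover $k_x=k_y$ if and only if $xK=yK$. So there are exactly $|H:K|$ distinct subgroups $k_x$, and their intersection is $1$.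

Next we compute $|M|$. We claim: if $k_1',\dots,k_m'$ are distinct normal subgroups of $M$ with all $M/k_i'\cong T$, then the natural map $M/\bigcap_ik_i'\to\prod_iM/k_i'\cong T^m$ is an isomorphism. This is clear for $m=1$. For $m>1$ let $J=\bigcap_{i<m}k_i'$; by induction $M/J\cong\prod_{i<m}M/k_i'$. If $J\not\le k_m'$, then $Jk_m'/k_m'$ is a nontrivial normal subgroup of the simple group $M/k_m'$, so $Jk_m'=M$ and $M/(J\cap k_m')\cong M/J\times M/k_m'$, as claimed. Suppose that $J\le k_m'$. Then $k_m'/J$ is a normal subgroup of $T^{m-1}$ with quotient $T$. A normal subgroup $R$ of $T^{m-1}$ that contains an element with nontrivial $i$-th coordinate contains the $i$-th factor: commutators of that element with the $i$-th factor lie in $R$ and in this factor, and not all are trivial because $Z(T)=1$; and the factor is simple. So $R$ is the product of some of the factors, and if the quotient is $T$, then $R$ omits exactly one. So $k_m'/J$ is the kernel of a coordinate projection, that is, $k_m'=k_i'$ for some $i<m$, a contradiction. Hence $|M|=|T|^{|H:K|}$.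

Now we find $\psi$. For $k\in K$ the maps $f\mapsto f(1)$ and $f\mapsto f(k)$ are surjections $M\to T$ with the same kernel $k_1=k_k$. So there is a unique $\psi(k)\in\mathrm{Aut}(T)$ with $f(k)=\psi(k)^{-1}(f(1))$ for all $f\in M$. For $h,k\in K$, using that $h^{-1}f\in M$,
$$f(hk)=(h^{-1}f)(k)=\psi(k)^{-1}\big((h^{-1}f)(1)\big)=\psi(k)^{-1}(f(h))=\psi(k)^{-1}\psi(h)^{-1}(f(1)),$$
so $\psi(hk)=\psi(h)\psi(k)$. By (1), $\psi|_{Z_0}=\varphi_0$. For $x\in H$, $f(xk)=(x^{-1}f)(k)=\psi(k)^{-1}((x^{-1}f)(1))=\psi(k)^{-1}(f(x))$. So $M\le M_{K,\psi}$, and the orders agree. This proves (a).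

For (b), "if" is clear. Conversely let $M_{K,\psi}\le M_{K',\psi'}$. Suppose that there is $k'\in K'\setminus K$. Take $f\in M_{K,\psi}$ supported on $K$ with $f(1)\ne1$. Then $f(k')=1\ne\psi'(k')^{-1}(f(1))$, a contradiction. So $K'\le K$. For $k'\in K'$ we have $\psi(k')^{-1}(f(1))=f(k')=\psi'(k')^{-1}(f(1))$ for all $f\in M_{K,\psi}$, and $f(1)$ is arbitrary in $T$, so $\psi'=\psi|_{K'}$. $\blacksquare$

**The untwisted power gives a cone.** The first thing to try is $Z_0=1$, so that $N=T^{|H|}$ with $H$ permuting the factors regularly. Take $|H|>1$ coprime to $|\mathrm{Aut}(T)|$, say $T=SL_2(32)$ and $|H|=49$. Then every $\psi$ is trivial, and by Lemma 4 the elements $M$ of $\mathcal X$ with $\pi(M)=T$ are the groups $M_K$ of functions constant on the cosets $xK$, for $1\ne K\le H$, ordered by reverse inclusion of $K$. This is the part of the interval that sees the subgroups of $H$, and it has a least element, the diagonal $M_H$. It is contractible, whatever $H$ is.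

To get something out of $H$ we must exclude the large subgroups $K$. The twist does this. If $\varphi_0$ is injective and $\psi$ has to extend it, then $\ker\psi$ must avoid $Z_0$; and if $\mathrm{Aut}(T)$ has no room for a larger image than $\varphi_0(Z_0)$, then $\ker\psi$ determines everything. So the subgroups of $H$ that matter become those that meet $Z_0$ trivially.

**Definition.** For a finite group $H$ and a central subgroup $Z_0$ put $P_H(Z_0)=\{C\le H:\ C\ne1,\ C\cap Z_0=1\}$, ordered by inclusion.

For example, let $H=C_5\times C_5$ and $|Z_0|=5$. Of the six subgroups of order $5$ all but $Z_0$ belong to $P_H(Z_0)$, and $H$ does not; so $P_H(Z_0)$ is five points, $\bigvee^4S^0$.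

## The interval $(H,G)$ as a join

**Theorem 5.** Let $H$ be a finite $5$-group and $Z_0=\langle z\rangle\le Z(H)$ of order $5$. There is a finite group $G=N\rtimes H$ with $N\cong T^{|H:Z_0|}$, where $T=SL_2(32)$, such that $(H,G)\simeq Y*P_H(Z_0)$, where $Y$ is the poset of $A$-invariant subgroups $1<S<T$. Moreover $Y\simeq\bigvee^6S^1$.

In this section we prove the first claim; the next section is about $Y$. Let $\varphi_0:Z_0\to A$ be the isomorphism with $z\mapsto\beta$, let $N$ be as in (1), $G=N\rtimes H$, and let $\mathcal X$ be the poset of $H$-invariant subgroups $1<M<N$. By Step 1 above, $(H,G)\cong\mathcal X$. Split $\mathcal X$ into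
$$\mathcal X^-=\{M\in\mathcal X:\pi(M)\ne T\},\qquad \mathcal X^+=\{M\in\mathcal X:\pi(M)=T\}.$$
Since $\pi$ is monotone, $\mathcal X^-$ is a down-set and $\mathcal X^+$ an up-set.

**Step 1: the upper part is $P_H(Z_0)$ upside down.** By Lemma 4 an element of $\mathcal X^+$ is some $M_{K,\psi}$. Here $\psi(K)$ is a $5$-subgroup of $\mathrm{Aut}(T)$ that contains $\varphi_0(Z_0)=A$, so $\psi(K)=A$. Put $C=\ker\psi$. Then $C\cap Z_0=1$ and $|K|=5|C|$, so $K=CZ_0=C\times Z_0$, and $\psi$ is the projection to $Z_0$ followed by $\varphi_0$. Conversely every $C\le H$ with $C\cap Z_0=1$ gives such a pair $(K,\psi)$, with $K=C\times Z_0$. Write $M_C$ for $M_{K,\psi}$. By orders, $M_C=N$ if and only if $K=Z_0$, that is, $C=1$. Finally we show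
$$M_C\le M_{C'}\iff C'\le C. \tag{3}$$
If $C'\le C$, then $C'Z_0\le CZ_0$, and the map $\psi$ of $C$, restricted to $C'Z_0$, is trivial on $C'$ and equal to $\varphi_0$ on $Z_0$, so it is the map of $C'$; apply Lemma 4(b). Conversely, if $M_C\le M_{C'}$, then the map of $C'$ is a restriction of that of $C$, so its kernel $C'$ lies in $C$. Hence $\mathcal X^+=\{M_C:C\in P_H(Z_0)\}\cong P_H(Z_0)^{op}$.

**Step 2: the lower part is $Y$.** For an $A$-invariant $S\le T$ let $N(S)=\{f\in N:f(H)\subseteq S\}$, an $H$-invariant subgroup. For $s\in S$ the function with $f(c)=\varphi_0(c)^{-1}(s)$ on $Z_0$ and $f=1$ elsewhere lies in $N(S)$, so $\pi(N(S))=S$. By (2), $M\le N(\pi(M))$ for all $H$-invariant $M$. If $M\in\mathcal X^-$, then $\pi(M)\in Y$ (it is $A$-invariant, and nontrivial because $M\ne 1$); if $S\in Y$, then $N(S)\in\mathcal X^-$. So by (C) the map $\pi:\mathcal X^-\to Y$ is a homotopy equivalence with inverse $S\mapsto N(S)$.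

**Step 3: the part of $\mathcal X^-$ below $M_C$ is also $Y$.** This will show that inside the fibers of Step 4 nothing is lost. Let $C\in P_H(Z_0)$, with $K=C\times Z_0$ and $\psi$ as in Step 1. We claim that $\pi:\mathcal X^-_{<M_C}\to Y$ is a homotopy equivalence with inverse $S\mapsto N(S)\cap M_C$. For $s\in S$ take $f\in M_C$ supported on $K$ with $f(k)=\psi(k)^{-1}(s)$. These values lie in $S$, since $\psi(K)=A$ and $S$ is $A$-invariant. So $\pi(N(S)\cap M_C)=S$; in particular $N(S)\cap M_C$ is in $\mathcal X^-$ and is properly contained in $M_C$, as $\pi(M_C)=T$. And $M\le N(\pi(M))\cap M_C$ for $M<M_C$. So (C) applies. Since the inclusion $\mathcal X^-_{<M_C}\hookrightarrow\mathcal X^-$ followed by the equivalence $\pi:\mathcal X^-\to Y$ of Step 2 is the equivalence $\pi$ of this step, the inclusion is a homotopy equivalence.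

**Step 4: the map to the join.** Let $Q=Y\oplus P_H(Z_0)^{op}$, so that $|Q|=|Y|*|P_H(Z_0)|$. Define $F:\mathcal X\to Q$ by $F(M)=\pi(M)$ on $\mathcal X^-$ and $F(M_C)=C$ on $\mathcal X^+$. It is a poset map: on $\mathcal X^-$ because $\pi$ is monotone, on $\mathcal X^+$ by (3), and no element of $\mathcal X^+$ lies below one of $\mathcal X^-$. We check the hypothesis of (Q).

For $q=S\in Y$ the fiber is $\{M\in\mathcal X^-:\pi(M)\le S\}$. It has the greatest element $N(S)$, so it is contractible.

For $q=C\in P_H(Z_0)^{op}$ the fiber is $\mathcal W=\mathcal X^-\cup\{M_{C'}:C'\ge C\}$. A chain of $\mathcal W$ that contains an element of $\mathcal X^+$ consists of elements $\le M_C$: its members in $\mathcal X^+$ are so by (3), and its members in $\mathcal X^-$ lie below one of these. Hence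
$$|\mathcal W|=|\mathcal X^-|\cup|\mathcal W_{\le M_C}|,\qquad|\mathcal X^-|\cap|\mathcal W_{\le M_C}|=|\mathcal X^-_{<M_C}|.$$
By Step 3 and (U), the inclusion $|\mathcal W_{\le M_C}|\hookrightarrow|\mathcal W|$ is a homotopy equivalence. Since $\mathcal W_{\le M_C}$ has the greatest element $M_C$, the fiber $\mathcal W$ is contractible.

By (Q), $(H,G)\cong\mathcal X\simeq Y*P_H(Z_0)$. This is the first claim of Theorem 5.

If $H=Z_0$, then $f\mapsto f(1)$ identifies $N$ with $T$, and $h\in Z_0$ acts by $(hf)(1)=f(h^{-1})=\varphi_0(h)(f(1))$. So $G\cong T\rtimes A=\mathrm{Aut}(T)$, $P_H(Z_0)=\emptyset$, and $Y$ itself is the interval $(A,\mathrm{Aut}(T))$.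

## The Frobenius-invariant subgroups of $SL_2(32)$

We finish Theorem 5 by showing $Y\simeq\bigvee^6S^1$. Let $F'=\mathbb F_{1024}$, and let $T=PGL_2(32)$ act on $\mathbb P^1(F)\subset\mathbb P^1(F')$. On $\mathbb P^1(F)$, which has $33$ points, the action is sharply $3$-transitive.

**Step 1: fixed points of elements.** Let $g\ne1$ in $T$ be given by a nonscalar matrix. If its characteristic polynomial has a double root, the root is in $F$, because $F$ is perfect; then $g$ has order $2$ and exactly one fixed point, which is in $\mathbb P^1(F)$. If it has two distinct roots in $F$, the order of $g$ is that of their quotient and divides $31$, and $g$ has exactly two fixed points, both in $\mathbb P^1(F)$. Otherwise the roots are $\lambda\ne\lambda^{32}$ in $F'$. Then the order of $g$ is that of $\lambda^{31}$ and divides $33$; $g$ has no fixed point in $\mathbb P^1(F)$ and exactly two in $\mathbb P^1(F')$, which are conjugate under $x\mapsto x^{32}$.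

**Step 2: seven members of $Y$.** Let $\sigma:x\mapsto x^2$ on $\mathbb P^1(F')$. Then $\beta(g)(\sigma(x))=\sigma(g(x))$, so $\beta$ maps the stabilizer of a set to the stabilizer of its image under $\sigma$. The fixed points of $\sigma$ are $\Omega=\mathbb P^1(\mathbb F_2)$, with $|\Omega|=3$. Let $\omega\in\mathbb F_4\setminus\mathbb F_2$; then $\omega\notin F$, and $\sigma$ swaps $\omega$ and $\omega^2=\omega+1$. Define

- $B_a=T_a$ for $a\in\Omega$, of order $|T|/33=992$;
- $D_{ab}$, the setwise stabilizer of $\{a,b\}\subset\Omega$, of order $|T|/\binom{33}2=62$;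
- $R$, the setwise stabilizer in $T$ of $\{\omega,\omega^2\}$, of order $66$.

To see the last order: for each $\lambda\in F'^*$ there is exactly one matrix over $F$ for which $(\omega,1)^{\mathsf T}$ is an eigenvector with eigenvalue $\lambda$, because $\lambda\omega$ and $\lambda$ are unique $F$-combinations of the $F$-basis $\omega,1$ of $F'$; it is invertible. Modulo scalars, $T_\omega\cong F'^*/F^*$ has order $33$. Its elements also fix $\omega^{32}=\omega^2$, and $x\mapsto x+1$ swaps $\omega$ and $\omega^2$. So $|R|=66$. All seven groups are $A$-invariant, nontrivial and proper.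

**Step 3: every $S\in Y$ lies in one of the seven.** By (D), $S$ is solvable. The last nontrivial term of its derived series is abelian, and the elements in it of order dividing a suitable prime $r$ form a nontrivial elementary abelian $r$-group $E$, characteristic in $S$. So $E$ is $A$-invariant and $S\le N_T(E)$. Hence $S$ preserves the set of fixed points of $E$, and so does $\sigma$, since $\beta(E)=E$.

If $r=2$: an involution in $E$ has exactly one fixed point $a\in\mathbb P^1(F)$, and every element of $E$ commutes with it and so fixes $a$. So $a$ is the unique fixed point of $E$. It is fixed by $\sigma$, so $a\in\Omega$, and by $S$, so $S\le B_a$.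

If $r=31$: as $31$ divides $|T|$ once, $E$ is cyclic and has exactly two fixed points $a,b\in\mathbb P^1(F)$. On $\mathbb P^1(F)$ the map $\sigma$ has odd order $5$ and preserves $\{a,b\}$, so it fixes both. So $a,b\in\Omega$ and $S\le D_{ab}$.

If $r\in\{3,11\}$: again $E$ is cyclic, with fixed points $c,c^{32}$, where $c\in F'\setminus F$, and $c^2\in\{c,c^{32}\}$. Since $c\notin\mathbb F_2$, $c^2=c$ is impossible. So $c^2=c^{32}$, and taking square roots, $c=c^{16}$. So $c\in\mathbb F_{16}\cap\mathbb F_{1024}=\mathbb F_4$, as $\gcd(4,10)=2$. Since $c\notin F$, the fixed set is $\{\omega,\omega^2\}$ and $S\le R$.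

**Step 4: reduction to intersections.** For $S\in Y$ let $\mathrm{cl}(S)$ be the intersection of those of the seven groups that contain $S$. By Step 3 this is a member of $Y$. The map $\mathrm{cl}$ is monotone, $S\le\mathrm{cl}(S)$, and its image is the poset of nontrivial intersections of the seven groups, on which it is the identity. By (C), $Y$ is homotopy equivalent to this poset.

**Step 5: the intersections.** Write $\Omega=\{a,b,c\}$. Let $C_{ab}$ be the pointwise stabilizer of $a,b$, of order $992/32=31$. The group $SL_2(2)$ acts on $\Omega$ as the full symmetric group; let $t_c\in SL_2(2)$ be the involution that fixes $c$ and swaps $a,b$. Since $SL_2(2)$ preserves $\mathbb F_4\setminus\mathbb F_2=\{\omega,\omega^2\}$, we have $t_c\in R$. Then: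

- $B_a\cap B_b=B_a\cap D_{ab}=C_{ab}$.
- $B_c\cap D_{ab}=\langle t_c\rangle$: an element that fixes $c$ and preserves $\{a,b\}$ is determined by its action on $\Omega$, by sharp $3$-transitivity.
- $D_{ab}\cap D_{ac}=1$: an element of it fixes $a$, hence also $b$ and $c$.
- $R\cap B_c=\langle t_c\rangle$: nonidentity elements of $T_\omega$ fix no point of $\mathbb P^1(F)$, so $R\cap B_c$ embeds into $R/T_\omega$ of order $2$; and it contains $t_c$.
- $R\cap D_{ab}=\langle t_c\rangle$: the order divides $\gcd(66,62)=2$, and $t_c$ is in both.

The six groups $C_{ab}$, $\langle t_c\rangle$ intersect pairwise trivially: $C_{ab}\cap C_{ac}$ fixes three points, the orders $31$ and $2$ are coprime, and the three involutions are distinct. So further intersections give nothing new. By orders none of the six is one of the seven, and none of the seven contains another, since pairwise intersections are of order at most $31$.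

**Step 6: the graph.** The poset has $7+6=13$ elements and no chain of length three, so its order complex is a graph. The group $C_{ab}$ lies in $B_a,B_b,D_{ab}$, but not in $B_c$ (three fixed points), not in another $D$ (as $D_{ab}\cap D_{ac}=1$), and not in $R$ ($31\nmid66$). The group $\langle t_c\rangle$ lies in $B_c,D_{ab},R$, but not in $B_a,B_b$ ($t_c$ moves $a$ and $b$), and not in another $D$. So there are $3\cdot3+3\cdot3=18$ edges. The three groups $C_{ab}$ connect all the $B$'s and $D$'s, and the $t_c$ attach to these and to $R$; so the graph is connected. Its first Betti number is $18-13+1=6$, and $Y\simeq\bigvee^6S^1$. This proves Theorem 5. $\blacksquare$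

By (J), whenever $P_H(Z_0)\ne\emptyset$,
$$(H,G)\simeq\bigvee^6\Sigma^2P_H(Z_0). \tag{4}$$
For $H=C_5\times C_5$, where $P_H(Z_0)\simeq\bigvee^4S^0$, this gives $\bigvee^{24}S^2$. To do better we need a $5$-group $H$ for which $P_H(Z_0)$ has torsion in its homology.

## Encoding a flag complex in the commutators of a 5-group

If $[H,H]\le Z_0$, then every $C\in P_H(Z_0)$ is abelian, since $[C,C]\le C\cap Z_0=1$. So $P_H(Z_0)$ records which elements commute. A graph also records which pairs of vertices are related, and its clique complex $\mathrm{Fl}(\Gamma)$, whose simplices are the nonempty cliques of $\Gamma$, can have any homotopy type of a finite complex. So let basis elements $e_v$, $e_w$ commute when $v,w$ are adjacent, and try to read off a clique from each abelian $C$ by taking leading terms.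

**One central coordinate is too few.** Theorem 5 wants $|Z_0|=5$. So a sensible first attempt is $H=V\times\mathbb F_5$ with $V=\bigoplus_v\mathbb F_5e_v$ and $(u,a)(w,b)=(u+w,a+b+\gamma_1(u,w))$, where $\gamma_1$ is bilinear, $\gamma_1(e_v,e_w)=1$ for nonadjacent $v<w$, and $0$ on all other pairs of basis vectors. Let $\Gamma$ be the $4$-cycle on $v_1<v_2<v_3<v_4$ whose nonadjacent pairs are $\{v_1,v_2\}$ and $\{v_3,v_4\}$. Take $w=e_{v_1}+e_{v_3}$ and $w'=e_{v_2}-e_{v_4}$. Then
$$\gamma_1(w,w')=1-1=0,\qquad\gamma_1(w',w)=\gamma_1(w,w)=\gamma_1(w',w')=0 .$$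
So $C=\{(u,0):u\in\langle w,w'\rangle\}$ is a subgroup that meets the central $\mathbb F_5$ trivially. The leading vertices of the elements of $\langle w,w'\rangle$ are $v_1$ and $v_2$, which are not adjacent. The two commutators cancel, and leading terms do not give a clique.

The cure is to give each nonadjacent pair its own central coordinate, so that nothing can cancel. The price is a large center; we pay it in the next section.

**Definition.** Let $\Gamma$ be a finite non-complete graph with totally ordered vertex set $\{v_1<\dots<v_n\}$ and $r\ge1$ nonadjacent pairs. Let $V=\bigoplus_v\mathbb F_5e_v$ and $Z=\bigoplus\mathbb F_5\zeta_{vw}$, over the nonadjacent pairs $v<w$. Let $\gamma:V\times V\to Z$ be bilinear with $\gamma(e_v,e_w)=\zeta_{vw}$ if $v<w$ are nonadjacent, and $0$ for all other pairs of basis vectors. Then $H_\Gamma=V\times Z$ with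
$$(u,a)(w,b)=(u+w,\ a+b+\gamma(u,w)).$$

Since $\gamma$ is bilinear, this is a group, of order $5^{n+r}$. We identify $Z$ with $\{(0,a)\}$; it is central and elementary abelian, and $H_\Gamma/Z\cong V$ is abelian. The elements $(u,a)$ and $(w,b)$ commute if and only if $\gamma(u,w)=\gamma(w,u)$.

For example, let $\Gamma$ be two nonadjacent vertices $v_1<v_2$. Then $|H_\Gamma|=125$, and $(u,a)^5=(5u,5a+10\gamma(u,u))=1$, so there are $124/4=31$ subgroups of order $5$, one of which is $Z$. A subgroup $C$ of order at least $25$ with $C\cap Z=1$ would map isomorphically onto $V$ and be abelian, so $H_\Gamma=CZ$ would be abelian, which it is not. So $P_{H_\Gamma}(Z)$ is $30$ points. The leading vertex of $(u,a)$ is $v_1$ for $25$ of these subgroups and $v_2$ for the other $5$; this maps the $30$ points onto the two points of $\mathrm{Fl}(\Gamma)$.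

**Lemma 6.** The order complex of the face poset of $\mathrm{Fl}(\Gamma)$ is a subcomplex and a retract of $P_{H_\Gamma}(Z)$.

*Proof.* First we embed. For a nonempty clique $\sigma$ let $i(\sigma)=\{(u,0):u\in\langle e_v:v\in\sigma\rangle\}$. As $\gamma$ vanishes on this span, $i(\sigma)$ is a subgroup; it is nontrivial and meets $Z$ trivially. Also $i(\sigma)\le i(\tau)$ if and only if $\sigma\subseteq\tau$.

Next we retract. Let $C\in P_{H_\Gamma}(Z)$. Since $H_\Gamma/Z$ is abelian, $[C,C]\le C\cap Z=1$, so $C$ is abelian. Let $W\le V$ be the image of $C$ in $V$, a nonzero subspace. For $0\ne w\in W$ let $\mathrm{lead}(w)$ be the least vertex in the support of $w$, and put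
$$\rho(C)=\{\mathrm{lead}(w):0\ne w\in W\}\ne\emptyset .$$
This is monotone in $C$. We show that $\rho(C)$ is a clique. Let $v<v'$ be in $\rho(C)$, $v=\mathrm{lead}(w)$ and $v'=\mathrm{lead}(w')$, and suppose that $v,v'$ are nonadjacent. The coefficient of $\zeta_{vv'}$ in $\gamma(w,w')-\gamma(w',w)$ is $w_vw'_{v'}-w'_vw_{v'}$. Here $w'_v=0$, because $v<v'=\mathrm{lead}(w')$. So the coefficient is $w_vw'_{v'}\ne0$. But $w,w'$ have lifts in the abelian group $C$, so $\gamma(w,w')=\gamma(w',w)$, a contradiction.

So $\rho$ is a poset map to the face poset of $\mathrm{Fl}(\Gamma)$. For a clique $\sigma$ the leading vertices of $\langle e_v:v\in\sigma\rangle$ are exactly those in $\sigma$, so $\rho\circ i=\mathrm{id}$. $\blacksquare$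

## From a large central subgroup back to one of order 5

Lemma 6 is about $P_H(Z)$ with $|Z|=5^r$, but (4) needs $P_H(Z_0)$ with $|Z_0|=5$. No larger $Z_0$ can be twisted faithfully into $\mathrm{Aut}(T)$. The next lemma compares the two: making $Z_0$ larger by one step costs only a suspension and a wedge.

**Lemma 7.** Let $H$ be a finite group and $Z_1=Z_0\times\langle e\rangle\le Z(H)$ an elementary abelian $p$-group with $|e|=p$ and $Z_0\ne1$. Then $P_H(Z_0)\simeq\bigvee^{|Z_0|-1}\Sigma P_H(Z_1)$.

For example, let $H=Z_1=C_5\times C_5$ and $|Z_0|=5$. Then $P_H(Z_1)=\emptyset$, and the lemma gives $\bigvee^4S^0$: the five points found before.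

*Proof.* Put $E=\langle e\rangle$, $\mathcal I=\{C\in P_H(Z_0):CE\cap Z_0=1\}$, a down-set of $P_H(Z_0)$, and $\mathcal F=P_H(Z_0)\setminus\mathcal I$.

**Step 1: $\mathcal I$ is contractible.** We have $E\in\mathcal I$. If $C\in\mathcal I$, then $CE\in\mathcal I$, as $(CE)E=CE$. So $C\le CE\ge E$ and (C) apply.

**Step 2: $\mathcal F$ falls into $|Z_0|-1$ unrelated parts.** Let $C\in\mathcal F$. Then $ce^i=y$ for some $c\in C$ and $1\ne y\in Z_0$, and $e^i\ne1$ because $C\cap Z_0=1$. So $ye^{-i}=c\in C$, and a suitable power of it is $z'e$ with $1\ne z'\in Z_0$. This $z'$ is unique: if $z'e,z''e\in C$, then $z'z''^{-1}\in C\cap Z_0=1$. Since $C\cap Z_1$ meets $Z_0$ trivially and $|Z_1:Z_0|=p$, we have $C\cap Z_1=\langle z'e\rangle$. Conversely, if $C\in P_H(Z_0)$ and $z'e\in C$ with $1\ne z'\in Z_0$, then $z'\in CE\cap Z_0$ and $C\in\mathcal F$. So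
$$\mathcal F=\bigsqcup_{1\ne z'\in Z_0}\mathcal F_{z'},\qquad\mathcal F_{z'}=\{C\in P_H(Z_0):z'e\in C\},$$
and by uniqueness of $z'$ elements of different $\mathcal F_{z'}$ are incomparable. Hence $|P_H(Z_0)|$ is the union of the $|Z_0|-1$ subcomplexes $|\mathcal I\cup\mathcal F_{z'}|$, any two of which meet in $|\mathcal I|$. Collapsing the contractible $|\mathcal I|$ we get
$$P_H(Z_0)\simeq\bigvee_{1\ne z'\in Z_0}|\mathcal I\cup\mathcal F_{z'}| .$$

**Step 3: where $\mathcal F_{z'}$ is attached to $\mathcal I$.** Fix $z'$, and let $\mathcal J$ be the set of $C'\in\mathcal I$ that lie below some $C\in\mathcal F_{z'}$. We claim that $\mathcal J=P_H(Z_1)$.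

Let $C'\in\mathcal I$, $C'<C\in\mathcal F_{z'}$. Then $C'\cap Z_1\le C\cap Z_1=\langle z'e\rangle$, a group of order $p$. If $z'e\in C'$, then $z'\in C'E\cap Z_0$, against $C'\in\mathcal I$. So $C'\cap Z_1=1$ and $C'\in P_H(Z_1)$.

Conversely let $C'\ne1$ and $C'\cap Z_1=1$. If $c'e^i\in Z_0$ with $c'\in C'$, then $c'\in Z_1$, so $c'=1$ and then $e^i=1$; so $C'\in\mathcal I$. In the same way, if $c'(z'e)^i\in Z_0$, then $c'\in Z_1$, so $c'=1$ and $(z'e)^i\in Z_0$, so $(z'e)^i=1$. Hence $C'\langle z'e\rangle\cap Z_0=1$, and $C'<C'\langle z'e\rangle\in\mathcal F_{z'}$. So $C'\in\mathcal J$.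

**Step 4: each piece is a suspension.** A chain in $\mathcal I\cup\mathcal F_{z'}$ either lies in $\mathcal I$ or contains an element of $\mathcal F_{z'}$. In the second case its members in $\mathcal I$ lie below that element, because $\mathcal I$ is a down-set, so they are in $\mathcal J$. Hence
$$|\mathcal I\cup\mathcal F_{z'}|=|\mathcal I|\cup|\mathcal J\cup\mathcal F_{z'}|,\qquad|\mathcal I|\cap|\mathcal J\cup\mathcal F_{z'}|=|\mathcal J|.$$
By Step 3, $C\langle z'e\rangle\in\mathcal F_{z'}$ for $C\in\mathcal J$, and for $C\in\mathcal F_{z'}$ we have $C\langle z'e\rangle=C$. So $C\le C\langle z'e\rangle\ge\langle z'e\rangle$ shows that $\mathcal J\cup\mathcal F_{z'}$ is contractible. By (U), $|\mathcal I\cup\mathcal F_{z'}|\simeq\Sigma|\mathcal J|=\Sigma P_H(Z_1)$. $\blacksquare$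

Now let $H=H_\Gamma$ with $\Gamma$ non-complete. Choose a chain $Z_0<Z_1<\dots<Z_{r-1}=Z$ with $|Z_0|=5$ and all indices $5$, so $|Z_{s-1}|=5^s$. As $Z$ is elementary abelian, each $Z_s$ is $Z_{s-1}\times\langle e_s\rangle$ for some $e_s$ of order $5$. Apply Lemma 7 $r-1$ times, then (4) for $Z_0$. All posets involved are nonempty, since $P_H(Z)\subseteq P_H(Z_0)$ and $i(\{v\})\in P_H(Z)$. The result is
$$(H_\Gamma,G)\simeq\bigvee^{m_0}\Sigma^{r+1}P_{H_\Gamma}(Z),\qquad m_0=6\prod_{s=1}^{r-1}(5^s-1). \tag{5}$$

## The projective plane as a retract: proof of Theorem 2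

The $6$-vertex triangulation of $\mathbb{RP}^2$ has $6$ vertices, $15$ edges and $10$ triangles. Let $\Gamma$ be the $1$-skeleton of its barycentric subdivision. The vertices of $\Gamma$ are the $6+15+10=31$ faces, and its edges are the pairs of faces properly contained in one another: $2\cdot15$ of a vertex in an edge, $3\cdot10$ of an edge in a triangle, $3\cdot10$ of a vertex in a triangle, in all $90$. So the number of nonadjacent pairs is
$$r=\binom{31}2-90=465-90=375 .$$
Pairwise comparable faces form a chain, so a barycentric subdivision is a flag complex: $\mathrm{Fl}(\Gamma)$ is the subdivision itself, and $|\mathrm{Fl}(\Gamma)|\cong\mathbb{RP}^2$.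

Let $H=H_\Gamma$, of order $5^{31+375}=5^{406}$, and let $G$ be as in (5). By Lemma 6, $\rho_*i_*=\mathrm{id}$ on homology, so $\tilde H_1(\mathbb{RP}^2;\mathbb Z)=\mathbb Z/2$ is a direct summand of $\tilde H_1(P_H(Z);\mathbb Z)$. By (5),
$$\tilde H_{r+2}((H,G);\mathbb Z)\cong\bigoplus^{m_0}\tilde H_1(P_H(Z);\mathbb Z),$$
and $r+2=377$. So $\tilde H_{377}((H,G);\mathbb Z)$ has a direct summand $\mathbb Z/2$. A wedge of spheres has free abelian reduced homology, so $(H,G)$ is not homotopy equivalent to one. $\blacksquare$

## Every finite complex as a wedge summand after suspension: proof of Theorem 3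

**Step 1: choice of $\Gamma$.** Let $\Delta$ be a nonempty finite simplicial complex. It is homeomorphic to its barycentric subdivision, which is $\mathrm{Fl}(\Gamma)$ for its $1$-skeleton $\Gamma$. If $\Gamma$ is complete, then $\mathrm{Fl}(\Gamma)$ is a simplex and $\Delta$ is contractible; we then take for $\Gamma$ the path on $3$ vertices, which is not complete and has a contractible clique complex. So in all cases $\Gamma$ is non-complete, $r\ge1$, and $|\mathrm{Fl}(\Gamma)|\simeq\Delta$.

**Step 2: a retract splits off after two suspensions.** Let $B=|P_{H_\Gamma}(Z)|$, let $A_0\subseteq B$ be the copy of $\mathrm{Fl}(\Gamma)$ from Lemma 6, and $\rho:B\to A_0$ the retraction. Take suspensions with respect to a base vertex in $A_0$; this does not change homotopy types. Consider the composite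
$$\Sigma^2B\to\Sigma^2B\vee\Sigma^2B\to\Sigma^2A_0\vee\Sigma^2(B/A_0)$$
of the pinch map with $\Sigma^2\rho\vee\Sigma^2q$, where $q:B\to B/A_0$ is the quotient map. Up to the shift of degree it induces $(\rho_*,q_*):\tilde H_*(B)\to\tilde H_*(A_0)\oplus\tilde H_*(B/A_0)$ on homology. The retraction splits the long exact sequence of the pair into short exact sequences $0\to\tilde H_*(A_0)\to\tilde H_*(B)\xrightarrow{q_*}\tilde H_*(B/A_0)\to0$ with $\rho_*$ a left inverse of the first map, so $(\rho_*,q_*)$ is an isomorphism. Both sides are double suspensions of nonempty complexes, hence simply connected CW complexes. By Whitehead's theorem the composite is a homotopy equivalence.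

**Step 3: conclusion.** Suspending $r-1$ more times, $\Sigma^{r+1}B\simeq\Sigma^{r+1}\Delta\vee\Sigma^{r+1}(B/A_0)$. By (5), $(H_\Gamma,G)$ is a wedge of $m_0\ge1$ copies of $\Sigma^{r+1}B$. So it is $\Sigma^m\Delta\vee W$ with $m=r+1\ge2$ and $W$ a finite CW complex. The group $G=N\rtimes H_\Gamma$, with $N$ a power of $T$ and $H_\Gamma$ a $5$-group, has composition factors $SL_2(32)$ and $C_5$. For the last claim of Theorem 3, let $\Delta$ be a finite complex that has the prescribed finitely generated abelian group as a homology group in some positive degree $d$ (a Moore space). Then this group is a direct summand of $\tilde H_{d+m}((H_\Gamma,G);\mathbb Z)$. $\blacksquare$
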